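
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\numberwithin{equation}{section}

\title{Gradient growth beyond every power rate\\ in an aggregation equation with a nonlocal flux}


\begin{abstract}
We consider the aggregation equation $\rho_t=\partial_x(-\rho^2H\rho+\rho v_x)$, $v_{xx}=\rho-\langle\rho\rangle$, on the circle, where $H$ is the Hilbert transform, with a particular smooth nonnegative bump as initial datum. On the basis of numerical simulations it was conjectured that $\|\rho_x(t)\|_{L^\infty}$ blows up in finite time like $C(T-t)^{-a}$. We prove that the solution does break down at a finite time $T$, but that the conjectured rate is wrong for every $a>0$: for each $p>1$ the function $\big(\log(2+\|\rho_x(t)\|_{L^\infty})\big)^p$ is not integrable on $(0,T)$, so that the gradient exceeds every power of $1/(T-t)$ along a sequence of times. The singularity sits at the edge of the support, where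 the equation behaves like a Burgers equation whose speed is only logarithmic in the gradient.
\end{abstract}

\section{The question and the answer}

\subsection{The problem}
Let $\mathbb T=[-\pi,\pi]$ with periodic boundary conditions. We consider the equation $\partial_t\rho=\partial_x(-\beta(\rho)H\rho+\rho\,\partial_xv)$ with $\beta(\rho)=\rho^2$, that is,
\begin{equation}\label{eq:main}
\left\{\begin{array}{l}\partial_t\rho=\partial_x\left(-\rho^2H\rho+\rho\,\partial_xv\right),\qquad x\in\mathbb T,\ t>0,\\[2pt] \partial_x^2v=\rho-\langle\rho\rangle,\end{array}\right.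
\end{equation}
where $v(\cdot,t)$ is $2\pi$-periodic, $\langle\rho\rangle=\frac1{2\pi}\int_{\mathbb T}\rho\,dx$, and $H$ is the periodic Hilbert transform
\[
H\rho(x)=\frac1{2\pi}\,\mathrm{P.V.}\!\int_{\mathbb T}\frac{\rho(y)}{\tan\left(\frac{x-y}2\right)}\,dy .
\]
The datum is
\begin{equation}\label{eq:datum}
\rho_0(x)=\Big(\frac1{2\pi}\int_{-\pi}^{\pi}\chi(s)\,ds\Big)^{-1}\chi(x),\qquad
\chi(x)=\begin{cases}e^{-\frac1{1-(x/2)^2}},&|x|<2,\\ 0,&|x|\ge2 .\end{cases}
\end{equation}
It is smooth, nonnegative, supported in $[-2,2]$, and has mean $1$.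

Equation \eqref{eq:main} is the continuity equation $\rho_t+(\rho u)_x=0$ with velocity $u=\rho H\rho-v_x$. Since $v_{xx}=\rho-\langle\rho\rangle$, the part $-v_x$ of the velocity compresses the regions where the density is above average; this is the aggregation. The part $\rho H\rho$ spreads mass. Indeed, $\Lambda:=\partial_xH$ has Fourier symbol $|j|$, and the flux $-\rho^2H\rho$ contributes the term $-\rho^2\Lambda\rho$, a diffusion of order one. For the perturbation $\rho=1+\epsilon f$ of the steady state $1$, with $\int_{\mathbb T}f=0$, the linearized equation is $f_t=-\Lambda f+f$, so both effects have the same strength on the lowest modes $|j|=1$. The diffusion degenerates where $\rho=0$, and our datum vanishes on an interval.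

We assume, as part of the problem, that there is a unique classical solution $\rho$: here $\rho,\rho_x,\rho_t$ are continuous on $\mathbb T\times[0,T)$, where $[0,T)$, $T\in(0,\infty]$, is the maximal interval of existence. In other words, a classical solution with datum $\rho_0$ on $[0,\tau)$ has $\tau\le T$ and coincides with $\rho$ on $[0,\tau)$.

On the basis of numerical simulations, Granero-Belinch\'on and Orive Illera \cite{GO} conjectured that the first derivative blows up in finite time and that $\|\rho_x(t)\|_{L^\infty}$ behaves like $C/(T-t)^a$. We take this to mean: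
\begin{itemize}
\item[(i)] $T<\infty$;
\item[(ii)] there are constants $C>0$ and $a>0$ with $\displaystyle\lim_{t\to T^-}(T-t)^a\|\rho_x(t)\|_{L^\infty(\mathbb T)}=C$.
\end{itemize}
No particular values of $C$, $T$, $a$ are claimed.

\subsection{Results}
Throughout,
\[
M=\max\{2,\|\rho_0\|_{L^\infty}\},\qquad X(t)=\pi-(\pi-2)e^t,\qquad \Theta(t)=\log\big(2+\|\rho_x(t)\|_{L^\infty}\big).
\]

\begin{theorem}\label{thm:answer}
We have $T\le\log\frac{\pi(M-1)}{M(\pi-2)}<\infty$, and
\[
\limsup_{t\to T^-}\,(T-t)^a\|\rho_x(t)\|_{L^\infty}=\infty\qquad\text{for every }a>0 .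
\]
Hence {\rm(i)} is true and {\rm(ii)} is false for all $a,C>0$; the conjecture, {\rm(i)} and {\rm(ii)} together, is false.
\end{theorem}

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(1)] $\rho$ is $C^\infty$ on $\mathbb T\times[0,T)$, $0\le\rho\le M$, and for each $t$ the set $\{\rho(\cdot,t)>0\}$ is $(-X(t),X(t))$, with $X(t)\ge\pi/M$.
\item[(2)] Singularities occur only at the edges of the support: for every $\varepsilon>0$,
$\ \sup_{t<T}\ \sup_{|x|\le X(t)-\varepsilon}|\rho_x(x,t)|<\infty$.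
\item[(3)] For every $p>1$, $\ \int_0^T\Theta(t)^p\,dt=\infty$. Consequently $\limsup_{t\to T}(T-t)^\theta\log\|\rho_x(t)\|_{L^\infty}=\infty$ for every $\theta\in(0,1)$.
\end{enumerate}
\end{theorem}

Of the datum we use only that it is smooth, even, of mean $1$, nonincreasing on $[0,\pi]$, and positive exactly on $(-2,2)$, where $2<\pi$. The vacuum $2<|x|\le\pi$ is what forces $T<\infty$ (for comparison, $\rho\equiv1$ is a stationary solution). Symmetry and monotonicity give $\rho_x$ a sign on each half circle, and smoothness at the edge makes the gradient start from zero there.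

\subsection{Which rate would one guess?}
Put $w=-\rho_x$. Differentiating \eqref{eq:main}, one finds on the right side of the equation for $w$ the term $2w^2H\rho$ (see \eqref{eq:w}). If this term dominated and $H\rho$ stayed between two positive constants, $w$ would obey a Riccati equation and grow like $1/(T-t)$. A power law is therefore a natural guess. It fails for the following three reasons.

First, where $\rho$ is bounded below, the diffusion wins and $\rho_x$ stays bounded up to time $T$. So the singularity has to form at the edge $x=X(t)$ of the support. Second, at the edge $w=0$, and if $\int H\rho\,dt<\infty$, all solutions of the Riccati equation $\dot w=2w^2H\rho$ that start from sufficiently small values stay bounded. Third, $|H\rho|\le C\log(2+\|\rho_x\|_{L^\infty})$. Under any power law the right side is integrable in time, so no singularity can form at the edge. Section~\ref{sec:model} makes this precise for a model; the rest of the paper carries it out for \eqref{eq:main}.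 There we lose a little: instead of $\int\Theta=\infty$ we obtain only the weaker statement that $\int\Theta^p=\infty$ for all $p>1$.

\section{A model for the edge}\label{sec:model}

Let $y=X(t)-x$ be the distance from the edge, $R=w\ge0$ as a function of $(y,t)$, and $\rho=\int_0^yR\,dy'$. In the equation for $R$ keep only the terms containing $H\rho$ and replace $H\rho$ by a given continuous function $h(t)\ge0$. The result is
\begin{equation}\label{eq:model}
R_t=2h(t)\,(\rho R_y+R^2),\qquad\text{equivalently}\qquad \rho_t=2h(t)\,\rho\rho_y ,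
\end{equation}
a Burgers equation that carries the profile toward the edge $y=0$ and steepens it. Suppose that $0\le R(y,t_1)\le ny$ for small $y$. Along a characteristic, $\dot y=-2h\rho$, the value of $\rho$ is constant and $\dot R=2hR^2$. If $J=\int_{t_1}^Th\,dt<\infty$, choose a small $z_0$ with $nz_0J\le\frac14$. On characteristics starting in $[0,z_0]$ we have $R\le R(t_1)/(1-2R(t_1)J)\le2nz_0$, and the one starting at $z_0$ moves by at most $2\rho J\le nz_0^2J\le\frac{z_0}4$. So $R\le2nz_0$ for $0\le y\le\frac34z_0$ up to time $T$: \emph{the gradient can blow up at the edge only if $\int h\,dt=\infty$.}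

The full equation contains nonlocal terms, which cannot be followed along single characteristics. We therefore rephrase the argument with a barrier that has a moving wall. Let
\begin{equation}\label{eq:g}
\lambda(\delta)=\log\frac{e^8}\delta,\qquad g(\delta)=\frac1{\delta\,\lambda(\delta)^q}\qquad(q>1),
\end{equation}
and compare $R$ with $A\,g(z(t)-y)$ on $0\le y<z(t)$, where $A>0$ and the wall $z(t)\le1$ moves toward the edge with speed $\sigma=-\dot z$ (Figure~\ref{fig:barrier}). Suppose that $R$ first touches the barrier at $y$; put $d=z-y$, $\beta=R$, and $\gamma=R_y=A|g'(d)|$. For $1<q\le2$ we shall see that $\beta/d\le2\gamma$, that $\beta d=A\lambda(d)^{-q}\le A$, and that $\rho=\int_0^yR\le A\int_d^zg\le\frac A{q-1}$. So in the model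
\[
R_t=2h(\rho\gamma+\beta^2)\le2h\Big(\frac A{q-1}+2A\Big)\gamma ,
\]
while the barrier at the touching point grows at the rate $\sigma\gamma$. If $\sigma$ exceeds $2hA(\frac1{q-1}+2)$, touching is impossible. So a wall speed of order $hA$ suffices. If $h$ is integrable and $A\ll z_0$, the wall starting at $z_0$ never reaches the edge.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\draw[->] (-0.6,0) -- (5.4,0) node[right] {$y$};
\draw[->] (0,0) -- (0,3.8);
\draw[dashed] (4,0) -- (4,3.8);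
\draw[thick] plot[domain=0:3.64,samples=60] (\x,{1.2/(4-\x)});
\draw[thick,densely dotted] plot[domain=0:2.8,samples=40] (\x,{1.2/(4-\x)*(1-(\x-2.8)*(\x-2.8)/7.84)});
\draw[thick,densely dotted] plot[domain=2.8:5,samples=40] (\x,{1+0.833*(\x-2.8)-0.35*(\x-2.8)*(\x-2.8)});
\fill (2.8,1) circle (0.05);
\draw[<->] (2.8,-0.16) -- (4,-0.16);
\node[below] at (3.4,-0.16) {$d$};
\node[below] at (4.15,0) {$z$};
\node[below] at (0,0) {$0$};
\node at (2.55,2.5) {$A\,g(z-y)$};
\node at (4.8,1.75) {$R$};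
\draw[->] (4,3.65) -- (3.1,3.65) node[left] {$\sigma$};
\end{tikzpicture}
\caption{The barrier near the edge of the support at a hypothetical first touching. The coordinate $y$ is the distance from the edge, so $R=-\rho_x$ vanishes at $y=0$. The barrier $A\,g(z-y)$ (solid) is infinite at the wall $y=z(t)$, which moves toward the edge with speed $\sigma$; $R$ (dotted) is unrestricted beyond the wall. The touching point lies at distance $d$ from the wall.}
\label{fig:barrier}
\end{figure}

Why this $g$? For the full equation one more term matters: the nonlocal operator sees the uncontrolled gradient beyond the wall, at distance $\gtrsim d$, and this contributes $C\rho^2/d^2\le CA^2/d^2$ to $R_t$. Relative to $\gamma\approx A\,g(d)/d$ it costs a wall speed of order $A/(d\,g(d))$. At the touching point the barrier has height at most $\|\rho_x\|_{L^\infty}$, and this bounds $d$ from below. If $g(\delta)=\delta^{-p}$ with $p<1$, the cost is a negative power of $d$, and it is bounded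 only by a power of $\|\rho_x\|_{L^\infty}$. With \eqref{eq:g} the cost is $A\lambda(d)^q$, and $\log\frac1d$ is controlled by $\log\|\rho_x\|_{L^\infty}$. On the other hand $\rho\lesssim A$ needs $\int_0g<\infty$, that is, $q>1$. This is the origin of the exponent $p>1$ in Theorem~\ref{thm:main}(3).

\section{Kernels and forms of the equation}\label{sec:prelim}

Distances on $\mathbb T$ are circular. Let $k(\zeta)=\frac1{4\pi\sin^2(\zeta/2)}$. For smooth $f$,
\begin{align*}
\Lambda f(x)&=\mathrm{P.V.}\!\int_{\mathbb T}(f(x)-f(y))\,k(x-y)\,dy=-\int_0^\pi[f(x+\zeta)+f(x-\zeta)-2f(x)]\,k(\zeta)\,d\zeta,\\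
Hf(x)&=\frac1{2\pi}\int_0^\pi\big(f(x-\zeta)-f(x+\zeta)\big)\cot\tfrac\zeta2\,d\zeta .
\end{align*}
Since $\frac\zeta\pi\le\sin\frac\zeta2\le\frac\zeta2$ on $[0,\pi]$,
\begin{equation}\label{eq:kernel}
\frac1{\pi\zeta^2}\le k(\zeta)\le\frac1{\zeta^2},\qquad 0\le\cot\tfrac\zeta2\le\tfrac2\zeta\qquad(0<\zeta\le\pi),
\end{equation}
and $k\ge\frac1{4\pi}$ everywhere. Splitting the integral for $Hf$ at $\zeta_0=1/(2+\|f_x\|_{L^\infty})$ and using $|f(x-\zeta)-f(x+\zeta)|\le\min\{2\zeta\|f_x\|_{L^\infty},2\|f\|_{L^\infty}\}$ gives $|Hf|\le\frac2\pi(\zeta_0\|f_x\|_{L^\infty}+\|f\|_{L^\infty}\log\frac\pi{\zeta_0})$, so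
\begin{equation}\label{eq:log}
\|Hf\|_{L^\infty}\le C\big(1+\|f\|_{L^\infty}\log(2+\|f_x\|_{L^\infty})\big).
\end{equation}

For a smooth solution of mean $1$, expanding \eqref{eq:main} gives
\begin{equation}\label{eq:rho}
\rho_t+b\rho_x+\rho^2\Lambda\rho=\rho(\rho-1),\qquad b=2\rho H\rho-v_x ,
\end{equation}
equivalently
\begin{equation}\label{eq:cont}
\rho_t+(\rho u)_x=0,\qquad u=\rho H\rho-v_x .
\end{equation}
Since $b_x=2\rho_xH\rho+2\rho\Lambda\rho-(\rho-1)$, differentiating \eqref{eq:rho} gives, for $s=\rho_x$,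
\begin{equation}\label{eq:s}
s_t+bs_x+\rho^2\Lambda s=s\,(-2sH\rho-4\rho\Lambda\rho+3\rho-2),
\end{equation}
and for $w=-\rho_x$
\begin{equation}\label{eq:w}
w_t+bw_x+\rho^2\Lambda w=w\,(2wH\rho-4\rho\Lambda\rho+3\rho-2).
\end{equation}

We use the following elementary fact several times. \emph{Let $K\subset\mathbb T$ be compact, $f$ smooth on $\mathbb T\times[0,T)$ and $m(t)=\max_Kf(\cdot,t)$. Then $m$ is locally Lipschitz, and at each $t>0$ where it is differentiable, $m'(t)=f_t(x,t)$ for every $x\in K$ with $f(x,t)=m(t)$.} Indeed, $f(x,t')\le m(t')$ for all $t'$, with equality at $t'=t$.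

\section{Smoothness and continuation}

The problem gives us a $C^1$ solution only. We first show that it is smooth as long as it exists, and that it can end only if the gradient is unbounded.

\begin{proposition}\label{prop:cont}
$\rho\in C^\infty(\mathbb T\times[0,T))$. If $T<\infty$, then $\limsup_{t\to T}\|\rho_x(t)\|_{L^\infty}=\infty$.
\end{proposition}

The proof rests on an energy estimate in $H^k$. Its constant involves only the Lipschitz norm of $\rho$, $\|H\rho\|_{L^\infty}$, and two quantities that, once the Lipschitz norm is bounded, are by \eqref{eq:log} at most logarithmic in $\|\rho\|_{H^3}$. For a smooth function $\rho$ write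
\[
N(\rho)=\partial_x(-\rho^2H\rho+\rho v_x)=-\rho^2\Lambda\rho-2\rho H\rho\,\rho_x+v_x\rho_x+\rho(\rho-\langle\rho\rangle),
\]
\[
W=1+\|\rho\|_{W^{1,\infty}}+\|H\rho\|_{L^\infty},\qquad Z=\|\Lambda\rho\|_{L^\infty}+\|\Lambda(\rho^2)\|_{L^\infty},
\]
and let $(\cdot,\cdot)$ be the $L^2$ inner product, $\|\cdot\|_k$ the norm of $H^k(\mathbb T)$, and $\partial=\partial_x$.

\begin{lemma}\label{lem:energy}
For smooth $\rho$ and integers $k\ge3$,
\begin{equation}\label{eq:energy}
(\rho,N(\rho))+(\partial^k\rho,\partial^kN(\rho))\le C_kW^2(1+Z)\|\rho\|_k^2 .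
\end{equation}
\end{lemma}

\begin{proof}
We use the product and commutator inequalities
\[
\|fg\|_k\le C(\|f\|_{L^\infty}\|g\|_k+\|f\|_k\|g\|_{L^\infty}),\qquad
\|[\partial^k,f]g\|_{L^2}\le C(\|f_x\|_{L^\infty}\|g\|_{k-1}+\|f\|_k\|g\|_{L^\infty}).
\]
Both follow from
\[
\|\partial^iF\,\partial^{m-i}G\|_{L^2}\le C(\|F\|_{L^\infty}\|\partial^mG\|_{L^2}+\|G\|_{L^\infty}\|\partial^mF\|_{L^2}),\qquad 0\le i\le m,
\]
which is a consequence of H\"older's inequality, the Gagliardo--Nirenberg inequality $\|\partial^iF\|_{L^{2m/i}}\le C\|F\|_{L^\infty}^{1-i/m}\|\partial^mF\|_{L^2}^{i/m}$ on $\mathbb T$ (for $1\le i\le m$), and Young's inequality. For the commutator, apply it with $F=f_x$, $G=g$, $m=k-1$ to each term of $[\partial^k,f]g=\sum_{i=1}^k\binom ki\,\partial^{i-1}f_x\,\partial^{k-i}g$.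

Let $f=\partial^k\rho$.

\emph{The diffusion.} With $P=\rho^2\ge0$, symmetrizing in $x$ and $y$,
\[
(f,P\Lambda f)=\frac12\iint\big(P(x)f(x)-P(y)f(y)\big)\big(f(x)-f(y)\big)k(x-y)\,dx\,dy .
\]
The integrand without $k$ equals $\frac12(P(x)+P(y))(f(x)-f(y))^2+\frac12(P(x)-P(y))(f(x)^2-f(y)^2)$. The first part is nonnegative. The second contributes $\frac12\int f^2\Lambda P$, because $\int f^2\Lambda P=\frac12\iint(f(x)^2-f(y)^2)(P(x)-P(y))k(x-y)\,dx\,dy$. Hence $(f,\rho^2\Lambda f)\ge\frac12\int f^2\Lambda(\rho^2)\ge-\frac12Z\|f\|_{L^2}^2$. Moreover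
\[
\|[\partial^k,\rho^2]\Lambda\rho\|_{L^2}\le C\big(\|(\rho^2)_x\|_{L^\infty}\|\Lambda\rho\|_{k-1}+\|\rho^2\|_k\|\Lambda\rho\|_{L^\infty}\big)\le C(W^2+WZ)\|\rho\|_k .
\]

\emph{The nonlocal drift.} Let $a=\rho H\rho$. Then $-2(f,af_x)=\int a_xf^2$ and
\[
\|[\partial^k,a]\rho_x\|_{L^2}\le C(\|a_x\|_{L^\infty}\|\rho\|_k+\|a\|_k\|\rho_x\|_{L^\infty}),
\]
where $\|a_x\|_{L^\infty}\le W^2+WZ$ and $\|a\|_k\le CW\|\rho\|_k$, since $H$ is bounded on $H^k$.

\emph{The remaining terms.} We have $\|v_x\|_{L^\infty}+\|v_{xx}\|_{L^\infty}\le CW$ and $\|v_x\|_k\le C\|\rho\|_{k-1}$. Hence $(f,v_xf_x)=-\frac12\int v_{xx}f^2\le CW\|\rho\|_k^2$, $\|[\partial^k,v_x]\rho_x\|_{L^2}\le CW\|\rho\|_k$, and $\|\rho(\rho-\langle\rho\rangle)\|_k\le CW\|\rho\|_k$. Finally $(\rho,N)\le\|\rho\|_{L^2}\|N\|_{L^2}\le CW^2\|\rho\|_k^2$. Adding up proves \eqref{eq:energy}.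
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:cont}]
\emph{Local existence.} Let $\rho_{\rm in}$ be smooth, let $J_n$ be the Fourier projection onto $|j|\le n$, and solve the finite-dimensional ODE $\rho^n_t=J_nN(\rho^n)$, $\rho^n(0)=J_n\rho_{\rm in}$. Since $J_n$ is self-adjoint, commutes with $\partial$, and $J_n\rho^n=\rho^n$, \eqref{eq:energy} yields
\[
\tfrac12\tfrac{d}{dt}\big(\|\rho^n\|_{L^2}^2+\|\partial^k\rho^n\|_{L^2}^2\big)\le C_kW^2(1+Z)\|\rho^n\|_k^2 ,
\]
and the bracket on the left is equivalent to $\|\rho^n\|_k^2$. As $W,Z\le C(1+\|\rho^n\|_3)^2$, the case $k=3$ is a closed differential inequality. It gives $\tau=\tau(\|\rho_{\rm in}\|_3)>0$, a nonincreasing function of its argument, such that $\rho^n$ exists on $[0,\tau]$ with $\|\rho^n\|_3$ bounded there uniformly in $n$. Then $W$ and $Z$ are bounded, so \eqref{eq:energy} and Gronwall's inequality bound every $\|\rho^n\|_k$ on $[0,\tau]$ uniformly in $n$, and $\rho^n_t$ is bounded in every $H^k$. Since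 the embedding $H^{k+1}\subset H^k$ is compact, the Arzel\`a--Ascoli theorem and a diagonal argument give a subsequence converging in $C([0,\tau];H^k)$ for all $k$. Its limit satisfies $\rho(t)=\rho_{\rm in}+\int_0^tN(\rho)\,dt'$. As $N$ is a polynomial map, continuous from $H^{k+1}$ to $H^k$, repeated differentiation of $\rho_t=N(\rho)$ in $t$ shows that $\rho$ is smooth in $(x,t)$.

\emph{Persistence.} Let $T_s\le T$ be the supremum of those $t\in(0,T)$ for which $\rho\in L^\infty([0,t];H^k)$ for all $k$. Local existence and the uniqueness assumption give $T_s>0$. On $[0,T_s)$, $\rho_t=N(\rho)$ is locally bounded in every $H^k$; so $\rho$ is continuous in time with values in every $H^k$, hence smooth.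

\emph{We claim that if $T_s<\infty$, then $\|\rho_x\|_{L^\infty}$ is unbounded on $[0,T_s)$.} Suppose that it is bounded there. The mean is conserved, so $\|\rho\|_{L^\infty}$ is bounded, and by \eqref{eq:log} so is $W$. Applying \eqref{eq:log} to $\rho_x$ and to $(\rho^2)_x$ (recall $\Lambda f=Hf_x$) gives $Z\le C(1+\log(2+\|\rho\|_3))$. So \eqref{eq:energy} with $k=3$ becomes
\[
E'\le C\big(1+\log(2+E)\big)E,\qquad E=\|\rho\|_{L^2}^2+\|\partial^3\rho\|_{L^2}^2 .
\]
Thus $F=\log(2+E)$ satisfies $F'\le C(1+F)$, and $E$ is bounded on $[0,T_s)$. Consequently the local existence time for the datum $\rho(t_0)$ is at least some $\tau>0$ independent of $t_0<T_s$. Restart at a $t_0$ with $T_s-t_0<\tau$. The concatenation of $\rho|_{[0,t_0]}$ with the new solution is classical on $[0,t_0+\tau)$, because $\rho_t=N(\rho(t_0))$ from both sides at $t_0$, and it is bounded in every $H^k$. By the uniqueness assumption $t_0+\tau\le T$, and the concatenation is $\rho$. Since $t_0+\tau>T_s$, this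 contradicts the definition of $T_s$ if $T_s<T$, and it contradicts $t_0+\tau\le T$ if $T_s=T$. The claim is proved.

If $T_s<T$, then $\|\rho_x\|_{L^\infty}$ is bounded on $[0,T_s)$, because $\rho_x$ is continuous on $\mathbb T\times[0,T_s]$; this contradicts the claim. So $T_s=T$, and $\rho$ is smooth. If moreover $T<\infty$, then $\|\rho_x\|_{L^\infty}$ is unbounded on $[0,T)$; being bounded on compact subintervals, it has infinite limsup at $T$.
\end{proof}

\section{The edge, the bounds, and the finite lifespan}\label{sec:basic}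

\paragraph{Symmetry.} The function $\rho(-x,t)$ solves the same problem (reflection changes the sign of $H\rho$, of $v_x$, and of $\partial_x$). By uniqueness $\rho$ is even. Hence $H\rho$, $v_x$, $u$ are odd, and $v_x(0)=v_x(\pi)=0$.

\paragraph{Sign and support.} By \eqref{eq:cont}, $\rho$ is transported as a density by the flow of the smooth odd field $u$, for which $0$ and $\pi$ are rest points. Along a trajectory $\dot\rho=-u_x\rho$. So $\rho\ge0$, and the positivity set is transported by the flow: $\{\rho(\cdot,t)>0\}=(-x_e(t),x_e(t))$, where $x_e$ is the trajectory with $x_e(0)=2$; it stays in $(0,\pi)$. Since $\rho(x_e,t)=0$, its velocity is $\dot x_e=-v_x(x_e,t)$, and since $\rho=0$ on $[x_e,\pi]$,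
\[
v_x(x)=-\int_x^\pi(\rho-1)\,dx'=\pi-x\qquad(x_e\le x\le\pi).
\]
Therefore $\dot x_e=-(\pi-x_e)$, that is, $x_e(t)=X(t)$. The edge moves by an explicit law that does not depend on the rest of the solution. Since $\rho\ge0$ vanishes at $\pm X(t)$ and outside, also $\rho_x=0$ there. Finally, $\rho\ge0$ and $\int_0^\pi\rho=\pi$ give $-\pi\le v_x(x)=\int_0^x(\rho-1)\le\pi$ for $0\le x\le\pi$, so $|v_x|\le\pi$.

\paragraph{Upper bound.} Let $m(t)=\max\rho(\cdot,t)\ge1$. At a maximum point $x$, $\rho_x=0$, and $k\ge\frac1{4\pi}$ gives $\Lambda\rho(x)\ge\frac1{4\pi}\int_{\mathbb T}(m-\rho)\,dy=\frac12(m-1)$. By \eqref{eq:rho}, for a.e.\ $t$,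
\[
m'\le-\tfrac12m^2(m-1)+m(m-1)=\tfrac12m(m-1)(2-m).
\]
Hence $m$ cannot grow above $\max\{2,m(0)\}$, and $0\le\rho\le M$.

\paragraph{Finite lifespan.} The mass $\pi=\int_0^{X}\rho\,dx\le MX$ has to fit into a shrinking interval, so $X(t)\ge\pi/M$, that is, $(\pi-2)e^t\le\pi(1-\frac1M)$ for all $t<T$. This is the bound on $T$ in Theorem~\ref{thm:answer}, and Theorem~\ref{thm:main}(1) is proved. As $X$ decreases, let
\[
Y=\lim_{t\to T}X(t)\in[\pi/M,2).
\]

\paragraph{Monotonicity: $\rho_x\le0$ on $[0,\pi]$.} Let $s=\rho_x$, which is odd with $s(0)=s(\pi)=0$, and $\mu(t)=\max_{[0,\pi]}s(\cdot,t)\ge0$. If $\mu(t)>0$, it is attained at some $x\in(0,\pi)$, where $s_x=0$ and, by oddness,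
\begin{align*}
\Lambda s(x)&=\mathrm{P.V.}\!\int_0^\pi\big[(\mu-s(y))k(x-y)+(\mu+s(y))k(x+y)\big]dy\\
&=\int_0^\pi\big[(\mu-s(y))(k(x-y)-k(x+y))+2\mu k(x+y)\big]dy\ \ge0,
\end{align*}
because $\sin^2\frac{x+y}2-\sin^2\frac{x-y}2=\sin x\sin y\ge0$. So \eqref{eq:s} gives, on $[0,T']$ with $T'<T$, $\mu'\le C_{T'}\mu$ at a.e.\ $t$ with $\mu>0$; at a.e.\ $t$ with $\mu=0$ we have $\mu'=0$. As $\mu(0)=0$, $\mu\equiv0$.

From now on $w=-\rho_x$. It is odd, $w\ge0$ on $[0,\pi]$, and
\begin{equation}\label{eq:wplus}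
\int_{\mathbb T}w_+\,dx=\int_0^\pi w\,dx\le M .
\end{equation}

\paragraph{$H\rho\ge0$ on $(0,\pi)$.} For $x,\zeta\in(0,\pi)$ we have $|x-\zeta|\le\min(x+\zeta,2\pi-x-\zeta)$, so on the circle $x-\zeta$ is at least as close to $0$ as $x+\zeta$. As $\rho$ is nonincreasing in the distance from $0$, $\rho(x-\zeta)\ge\rho(x+\zeta)$, and the formula for $H$ gives the claim.

\begin{lemma}\label{lem:lower}
For every $\varepsilon\in(0,Y)$ there is $c(\varepsilon)>0$ such that $\rho(x,t)\ge c(\varepsilon)$ for $|x|\le X(t)-\varepsilon$, $t\in[0,T)$.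
\end{lemma}

\begin{proof}
We follow a piece of mass next to the edge; $H\rho\ge0$ prevents it from falling far behind. Let $x_p$ be the trajectory of $u$ with $x_p(0)=2-\varepsilon e^{-T}\in(0,2)$, and $y=X-x_p>0$. Then $x_p\in(0,\pi)$ and
\[
\dot y=-v_x(X)-\rho H\rho(x_p)+v_x(x_p)\le-\int_{x_p}^X(\rho-1)\,dx\le y ,
\]
so $y(t)\le\varepsilon e^{-T}e^t\le\varepsilon$. The mass between the two trajectories $x_p$ and $X$ of $u$ is conserved and equals $m_\varepsilon:=\int_{2-\varepsilon e^{-T}}^2\rho_0\,dx>0$. Hence $\int_{X-\varepsilon}^X\rho\,dx\ge m_\varepsilon$. Since $\rho$ is nonincreasing in $|x|$, $\rho\ge m_\varepsilon/\varepsilon$ for $|x|\le X-\varepsilon$.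
\end{proof}

\section{Interior H\"older estimate}\label{sec:holder}

Fix $\varepsilon\in(0,Y/8)$ with $\varepsilon<1$, and let $c_0=\min(1,c(\varepsilon))$. Since $X\ge Y$, we have $\rho\ge c_0$ for $|x|\le Y-\varepsilon$, $t<T$.

\begin{proposition}\label{prop:holder}
There are $K_1\ge1$ and $\alpha\in(0,1)$ with
\[
|\rho(x,t_0)-\rho(x_0,t_0)|\le K_1|x-x_0|^\alpha\qquad\text{for all }x\in\mathbb T,\ |x_0|\le Y-2\varepsilon,\ t_0\in[T/2,T).
\]
\end{proposition}

\paragraph{The difficulty and the idea.} In the interior, \eqref{eq:rho} is a drift--diffusion equation with diffusion of order one and coefficient between $c_0^2$ and $M^2$. One would like to show that the oscillation $\omega_j$ of $\rho$ on space-time cylinders of radius $r_j=2^{-j}$ decays geometrically. The drift $b=2\rho H\rho-v_x$ is of the same order as the diffusion, and a bound on $\rho$ does \emph{not} bound it: it controls the part of $H\rho$ coming from distances larger than $r_j$ only by a multiple of $j$.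 A drift of size $L$ destroys a cylinder of radius $r$ after time $r/L$. If we shorten the cylinder to height $\kappa r/L$, the gain in one step shrinks to $\omega_{j+1}=(1-c/L_j)\omega_j$. With $L_j\approx j$ this gives only a power of $1/j$.

Two observations help. First, the part of $H\rho$ coming from distances less than $r$ need not be bounded at all: at a touching point of a barrier it is absorbed by the diffusion. Second, the part coming from distance about $r_i$ is controlled by the oscillation $\omega_i$ itself, so $L_j\approx1+S_j$ with $S_j=\sum_{i\le j}\omega_i$. Better decay means smaller drift. In a continuous caricature, $S'=\omega$ and $\omega'=-\nu\omega/(1+S)$, so $\omega+\nu\log(1+S)$ is constant and $S$ stays bounded. Then $L_j$ is bounded and the decay is geometric after all.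

\begin{proof}[Proof of Proposition \ref{prop:holder}]
\textbf{A bump with good $\Lambda$.} Let $\psi$ be smooth and nonincreasing on $[0,\infty)$, $\psi=1$ on $[0,\frac58]$, $\psi>0$ on $[0,\frac34)$, $\psi=0$ on $[\frac34,\infty)$. For $0<r\le1$ and $\ell\in[0,r/8]$ let $\eta(x)=\psi((|x-x_0|+\ell)/r)$. Then $\eta$ is smooth, $\eta=1$ on $B_{r/2}(x_0)$, $\eta=0$ off $B_{3r/4}(x_0)$. We claim that there is an absolute constant $C_\psi\ge1$ with
\begin{equation}\label{eq:bump}
|\eta_x|\le C_\psi/r,\qquad\Lambda\eta(x)\le C_\psi\,\eta(x)/r\quad\text{for all }x .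
\end{equation}
The first inequality is clear; likewise $|\eta_{xx}|\le C/r^2$, with constants independent of $\ell$. Hence $|\Lambda\eta|\le\int_0^r\frac C{r^2}d\zeta+\int_r^\infty\frac2{\zeta^2}d\zeta\le\frac Cr$. So for the second inequality it is enough that $\Lambda\eta(x)\le0$ whenever $\eta(x)\le h_0$, for some absolute $h_0\in(0,1)$. If $\eta(x)=0$, then $x$ is a minimum point and $\Lambda\eta(x)\le0$. If $0<\eta(x)\le h_0$, then $\frac r2\le|x-x_0|<\frac34r$. Let $0<a_0<\frac14$ and split $-\Lambda\eta(x)=\int_0^\pi[\eta(x+\zeta)+\eta(x-\zeta)-2\eta(x)]k\,d\zeta$ at $\zeta=a_0r$. For $y\in B_{r/4}(x_0)$ we have $\eta(y)=1$ and $a_0r<\frac r4\le|x-y|\le r$, so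
\[
-\Lambda\eta(x)\ge-\frac{Ca_0}r+\int_{B_{r/4}(x_0)}k(x-y)\,dy-\frac{2h_0}{a_0r}\ge\frac1r\Big(\frac1{2\pi}-Ca_0-\frac{2h_0}{a_0}\Big),
\]
which is positive if first $a_0$ and then $h_0$ is small. This proves \eqref{eq:bump}.

\textbf{Parameters.} Let $r_j=2^{-j}$, $G=M^2\ge|\rho(\rho-1)|$,
\[
\delta=\frac{c_0^2}{2^{17}\pi M^2}\le\frac14,\qquad c_3=\frac{c_0^2}{256\pi}.
\]
Choose $j_0\ge1$ with $2^{-j_0}\le\min(\varepsilon,T/2)$ and $M2^{-j_0}\le\frac{c_0^2}{512\pi}$, and put
\[
C_4=2M\big(M(j_0+3)+C_\psi M\big)+2M+\pi .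
\]
Choose $\kappa\in(0,\frac18]$ with $e^{-M^2C_\psi\kappa}\ge\frac12$, $c_3\kappa\le\delta$, and $\kappa\le\frac{16\pi}{M^2C_\psi}$. Let $\omega_i=M$ for $i\le j_0$ (including negative $i$), and for $j\ge j_0$
\[
S_j=\sum_{i=j_0}^j\omega_i,\qquad L_j=C_4(1+S_j),\qquad\tau_j=\frac{\kappa r_j}{L_j},\qquad\omega_{j+1}=\Big(1-\frac{c_3\kappa}{L_j}\Big)\omega_j .
\]
None of these numbers depends on $(x_0,t_0)$. Since $L_j\ge1$ is nondecreasing, $\tau_{j+1}\le\frac12\tau_j$, $\tau_j\le\kappa r_j$, and $\omega_{j+1}\ge(1-\delta)\omega_j\ge\frac34\omega_j$. In particular $\omega_j\ge M2^{-(j-j_0)}$, and the choice of $j_0$ gives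
\begin{equation}\label{eq:G}
G\le\frac{c_0^2\,\omega_j}{512\pi r_j}\qquad(j\ge j_0).
\end{equation}

\textbf{Claim.} With $Q_j=B_{r_j}(x_0)\times[t_0-\tau_j,t_0]$, $\ \operatorname{osc}_{Q_j}\rho\le\omega_j$ for all $j\ge j_0$.

Note that $Q_j\subset\{|x|\le Y-\varepsilon\}\times[0,T)$, where $\rho\ge c_0$. The claim holds for $j=j_0$, because $0\le\rho\le M$. Assume it for $j_0,\dots,j$, and write $r,\tau,\omega,L$ for $r_j,\tau_j,\omega_j,L_j$, $B=B_r(x_0)$, $t_s=t_0-\tau$.

\emph{Two cases at once.} Since $\operatorname{osc}_{Q_j}\rho\le\omega$, the sets $\{\rho\le\inf_{Q_j}\rho+\frac\omega2\}$ and $\{\rho\ge\sup_{Q_j}\rho-\frac\omega2\}$ cover $Q_j$. So one of them occupies at least half of $B\times[t_s,t_s+\frac\tau2]$. If it is the first, put $U=\rho$, $\Gamma=\inf_{Q_j}\rho+\omega$; otherwise put $U=-\rho$, $\Gamma=-\sup_{Q_j}\rho+\omega$. In both cases $U\le\Gamma$ on $Q_j$ (and, by continuity, on its closure), $U_t+bU_x+\rho^2\Lambda U=\pm\rho(\rho-1)$,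
\begin{equation}\label{eq:half}
\big|\{(x,t)\in B\times[t_s,t_s+\tfrac\tau2]:U\le\Gamma-\tfrac\omega2\}\big|\ge\tfrac12r\tau ,
\end{equation}
and for $t\in[t_s,t_0]$, $i\ge1$,
\[
U(y,t)-\Gamma\le\omega_{j-i}-\omega_j\qquad\text{for }y\in B_{r_{j-i}}(x_0).
\]
For $j-i\ge j_0$ the last inequality is the induction hypothesis on $Q_{j-i}\supset Q_j$; for $j-i<j_0$ it follows from $0\le\rho\le M=\omega_{j-i}$. We have to improve the upper bound $U\le\Gamma$ on $Q_{j+1}$.

\emph{The tail.} Let $|x-x_0|<\frac34r$. For $|y-x_0|\ge r$ we have $|x-y|\ge\frac14|y-x_0|$. The annulus $r_{j-i+1}\le|y-x_0|<r_{j-i}$ has measure at most $2^ir$, and on it $k(x-y)\le16\,|y-x_0|^{-2}\le64\cdot4^{-i}r^{-2}$. Using $\omega_{j-i}\le(1-\delta)^{-i}\omega_j$ and $\sum_{i\ge1}2^{-i}((1-\delta)^{-i}-1)=\frac{2\delta}{1-2\delta}\le4\delta$,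
\[
\int_{\mathbb T\setminus B}(U(y,t)-\Gamma)_+\,k(x-y)\,dy\le\frac{64}r\sum_{i\ge1}2^{-i}(\omega_{j-i}-\omega_j)\le E_j:=\frac{256\,\delta\omega}r .
\]
By the choice of $\delta$,
\begin{equation}\label{eq:E}
M^2E_j=\frac{c_0^2\,\omega}{512\pi r}.
\end{equation}

\emph{The barrier.} Let $\eta(x,t)$ be the bump with $\ell=\ell(t)=L(t-t_s)\le L\tau=\kappa r\le\frac r8$. Its support shrinks at speed $L$, the size of the drift, and
\[
\eta_t=-L|\eta_x| .
\]
Let $m(t_s)=0$ and
\[
m'=I(t)-\frac{M^2C_\psi}r\,m,\qquad I(t)=\frac{c_0^2}{8\pi r^2}\int_B\min\big\{\tfrac\omega4,(\Gamma-\tfrac\omega4-U)_+\big\}\,dy .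
\]
So $m$ records how much of the cylinder lies well below $\Gamma$. Since $0\le I\le\frac{c_0^2\omega}{16\pi r}$, we have $0\le m\le\frac{c_0^2\omega\tau}{16\pi r}$. With $\tau\le\kappa r$, $\kappa\le\frac18$ and $\kappa\le\frac{16\pi}{M^2C_\psi}$ this gives
\begin{equation}\label{eq:m}
m\le\frac\omega4\le M,\qquad m\le\frac{c_0^2M\kappa}{16\pi}\le\frac{c_0^2}{MC_\psi}.
\end{equation}
For $\delta_1>0$ let, on $\mathbb T\times[t_s,t_0]$,
\[
\varphi=\Gamma+\delta_1(1+t-t_s)+(M^2E_j+G)(t-t_s)-m\eta .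
\]
We claim that $U<\varphi$ on $\overline B\times[t_s,t_0]$. This holds at $t=t_s$ and wherever $\eta=0$. If it fails, then at a first touching point $(x,t)$ we have $t>t_s$, $\eta>0$, $|x-x_0|<\frac34r$, $U=\varphi$, $U_x=\varphi_x=-m\eta_x$, $U_t\ge\varphi_t$. At this time $t$ let $q=\varphi-U$, which is $\ge0$ on $B$, and
\[
\mathcal Q=\int_Bq(y)\,k(x-y)\,dy ,
\]
finite because $q(y)=O(|y-x|^2)$. Off $B$, $\eta=0$ and $q\ge\Gamma-U\ge-(U-\Gamma)_+$. Since $q(x)=0$, \eqref{eq:bump} and the tail bound give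
\begin{equation}\label{eq:LU}
\Lambda U(x)=-m\Lambda\eta(x)+\int_{\mathbb T}q(y)k(x-y)\,dy\ge-\frac{C_\psi m\eta}r+\mathcal Q-E_j .
\end{equation}

\emph{The drift at the touching point.} Split $H\rho(x)=H_{\rm far}+H_{\rm loc}$ into the integrals over $\zeta\in(\frac r4,\pi)$ and $\zeta\in(0,\frac r4)$.

If $\zeta\in[\frac r4,r]$, the points $x\pm\zeta$ lie in $B_{r_{j-1}}(x_0)$, and by $\cot\frac\zeta2\le\frac2\zeta$ this range contributes at most $\frac{\log4}\pi\omega_{j-1}\le\frac12\omega_{j-1}$. If $\zeta\in[2^ir,2^{i+1}r]$, $i\ge0$, they lie in $B_{r_{j-i-2}}(x_0)$ and the contribution is at most $\frac{\log2}\pi\omega_{j-i-2}\le\frac14\omega_{j-i-2}$; only $i\le j+1$ occur, since $\zeta\le\pi<4$. Hence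
\[
|H_{\rm far}|\le\tfrac12\omega_{j-1}+\tfrac14\sum_{l=-3}^{j-2}\omega_l\le M(j_0+3)+S_j .
\]

For the local part, $x\pm\zeta\in B$, where $U=\varphi-q$. Since $|\varphi(x-\zeta)-\varphi(x+\zeta)|\le2\zeta mC_\psi/r$ and, by \eqref{eq:kernel}, $\frac1{\pi|\zeta|}\le|\zeta|k(\zeta)\le\frac r4k(\zeta)$,
\[
|H_{\rm loc}|\le C_\psi m+\frac1\pi\int_{|\zeta|<r/4}\frac{q(x+\zeta)}{|\zeta|}\,d\zeta\le C_\psi m+\frac r4\mathcal Q .
\]
With $|v_x|\le\pi$, \eqref{eq:bump}, \eqref{eq:m} and the definition of $C_4$,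
\[
|bU_x|\le\big[2M(|H_{\rm far}|+C_\psi m)+\pi\big]m|\eta_x|+\frac{Mr}2\mathcal Q\cdot\frac{mC_\psi}r\le Lm|\eta_x|+\frac{c_0^2}2\mathcal Q .
\]
This is the absorption announced above: the part of the drift that we cannot bound costs at most half of the diffusion.

\emph{Contradiction.} Since $c_0\le\rho\le M$ in $B$, \eqref{eq:LU} and the last bound give
\[
U_t\le Lm|\eta_x|+\frac{M^2C_\psi m\eta}r-\frac{c_0^2}2\mathcal Q+M^2E_j+G,
\]
while $\varphi_t=\delta_1+M^2E_j+G-m'\eta+Lm|\eta_x|$. So $U_t\ge\varphi_t$ and the equation for $m$ yield $I\eta\ge\delta_1+\frac{c_0^2}2\mathcal Q$. But $k\ge\frac1{4\pi r^2}$ on $B\times B$, and $q\ge(\Gamma-\frac\omega4-U)_+$ on $B$ because $m\le\frac\omega4$ and $q\ge0$. Hence $\frac{c_0^2}2\mathcal Q\ge I\ge I\eta$, a contradiction. Letting $\delta_1\to0$,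
\[
U\le\Gamma+(M^2E_j+G)(t-t_s)-m\eta\qquad\text{on }B\times[t_s,t_0].
\]

\emph{The gain.} By \eqref{eq:half}, $\int_{t_s}^{t_s+\tau/2}I\,dt\ge\frac{c_0^2}{8\pi r^2}\cdot\frac\omega4\cdot\frac{r\tau}2=\frac{c_0^2\omega\tau}{64\pi r}$. Since $e^{-M^2C_\psi\tau/r}\ge e^{-M^2C_\psi\kappa}\ge\frac12$, for $t\ge t_s+\frac\tau2$ we get $m(t)\ge\frac{c_0^2\omega\tau}{128\pi r}$. By \eqref{eq:E} and \eqref{eq:G}, each of $\tau M^2E_j$ and $\tau G$ is at most a quarter of this. On $Q_{j+1}$ we have $\eta=1$ and $t\ge t_0-\tau_{j+1}\ge t_s+\frac\tau2$. So $U\le\Gamma-c_3\omega\tau/r$ on $Q_{j+1}$, and in both cases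
\[
\operatorname{osc}_{Q_{j+1}}\rho\le\omega\Big(1-\frac{c_3\tau}r\Big)=\omega\Big(1-\frac{c_3\kappa}{L_j}\Big)=\omega_{j+1}.
\]
The claim is proved.

\textbf{Conclusion.} With $\nu=c_3\kappa/C_4$ we have $\omega_j-\omega_{j+1}=\nu\,\omega_j/(1+S_j)$. Since $\omega_j\ge\omega_{j+1}=S_{j+1}-S_j$ and $\log(1+\xi)\le\xi$,
\[
\omega_j-\omega_{j+1}\ge\nu\,\frac{S_{j+1}-S_j}{1+S_j}\ge\nu\big(\log(1+S_{j+1})-\log(1+S_j)\big).
\]
Summing, $\nu\log\frac{1+S_n}{1+M}\le M$ for all $n\ge j_0$. So $S_\infty=\lim S_j<\infty$, and $\omega_{j+1}\le(1-\frac\nu{1+S_\infty})\omega_j$. Put $\alpha=-\log_2(1-\frac\nu{1+S_\infty})>0$. Then $\omega_j\le K2^{-\alpha j}$ for $j\ge j_0$ with $K=M2^{\alpha j_0}$, and $\alpha\le\log_2\frac43<1$ because $1-\frac\nu{1+S_\infty}\ge1-\frac\nu{1+S_j}=\frac{\omega_{j+1}}{\omega_j}\ge\frac34$. If $r_{j+1}\le|x-x_0|<r_j$ with $j\ge j_0$, the claim gives $|\rho(x,t_0)-\rho(x_0,t_0)|\le\omega_j\le K2^\alpha|x-x_0|^\alpha$. If $|x-x_0|\ge r_{j_0}$, the difference is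 at most $M\le Mr_{j_0}^{-\alpha}|x-x_0|^\alpha$.
\end{proof}

\section{Interior gradient estimate}\label{sec:gradient}

The H\"older bound makes $H\rho$ bounded in the interior. It also says that a large gradient can persist only over a short distance, and this makes the diffusion at a maximum of the gradient large. The following barrier argument turns this into a gradient bound.

\begin{proposition}\label{prop:gradient}
For each $\varepsilon$ as in Section \ref{sec:holder}, $\rho_x$ is bounded on $\{|x|\le Y-4\varepsilon\}\times[0,T)$.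
\end{proposition}

\begin{proof}
By smoothness it suffices to treat $t\ge T/2$. Let $a=Y-3\varepsilon>0$ and
\[
\Phi(x)=\frac K{a-x}+\frac K{a+x}\quad\text{on }(-a,a),
\]
with $K\ge\max(1,a)$ so large that $\Phi\ge\frac{2K}a>|\rho_x(\cdot,T/2)|$. We show that $|\rho_x|<\Phi$ on $(-a,a)$ for $t\in[T/2,T)$ if $K$ is large; as $\Phi$ is bounded for $|x|\le Y-4\varepsilon$, this proves the proposition. By Proposition~\ref{prop:holder}, $|\rho(x-\zeta)-\rho(x+\zeta)|\le2K_1\zeta^\alpha$ for $|x|\le a$, so $|H\rho|$ and $|b|$ are bounded there. In this proof $C$ denotes constants independent of $K$ and $t$.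

Since $w$ is odd and nonnegative on $[0,\pi]$, $\Phi$ is even, and $\Phi\to\infty$ at $\pm a$, a failure of the claim produces a first touching point $\bar x\in[0,a)$ at a time $t>T/2$, with
\[
w=\Phi=:\beta,\quad w_x=\Phi',\quad w_t\ge0\quad\text{at }\bar x,\qquad w\le\Phi\ \text{ on }(-a,a).
\]
Since $w(0)=0$, $\bar x>0$. Let $d=a-\bar x\in(0,a)$. From the formula for $\Phi$ and $K\ge\max(1,a)$,
\begin{equation}\label{eq:betaK}
\frac Kd\le\beta\le\frac{2K}d,\qquad0\le w_x\le\frac K{d^2}\le\beta^2,\qquad\frac M{d^2}\le M\beta^2,\qquad\beta\ge1 .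
\end{equation}
For $|\zeta|<\frac d2$ the point $\bar x+\zeta$ has distance at least $\frac d2$ from $\pm a$. Let $Q(\zeta)=\Phi(\bar x+\zeta)-w(\bar x+\zeta)\ge0$ there and
\[
D=\int_{|\zeta|<d/2}Q\,k\,d\zeta ,
\]
which is finite, since $Q$ has a minimum with value zero at $\zeta=0$. This is the diffusion at our disposal.

\emph{Diffusion term.} Since $\Phi''\le32K/d^3$ for $|\zeta|<\frac d2$, \eqref{eq:wplus} gives
\[
-\Lambda w(\bar x)\le\frac{16K}{d^2}-D+\int_{|\zeta|>d/2}w_+(\bar x+\zeta)\,k\,d\zeta\le\frac{16K+4M}{d^2}-D\le C\beta^2-D .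
\]

\emph{$D$ dominates $\beta^2$.} Define $h$ by $\beta h=4K_1h^\alpha$. Then $h=(4K_1/\beta)^{1/(1-\alpha)}\le(4K_1d/K)^{1/(1-\alpha)}$, so for $K$ large $h\le\frac d2$ (recall $d\le a$), and
\[
\beta h=4K_1h^\alpha\le\varpi:=4K_1(4K_1a/K)^{\alpha/(1-\alpha)}\to0\qquad(K\to\infty).
\]
As $\Phi$ increases on $(0,a)$, Proposition~\ref{prop:holder} gives
\[
\int_0^hQ\,d\zeta\ge\beta h-(\rho(\bar x)-\rho(\bar x+h))\ge\beta h-K_1h^\alpha=\tfrac34\beta h .
\]
So $D\ge\frac1{\pi h^2}\cdot\frac34\beta h\ge\frac\beta{5h}>0$, and hence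
\begin{equation}\label{eq:Ddom}
\beta^2\le5\beta h\,D\le5\varpi D .
\end{equation}

\emph{The term with $\Lambda\rho$.} For $0<\zeta\le h$,
\[
\rho(\bar x+\zeta)+\rho(\bar x-\zeta)-2\rho(\bar x)=\int_0^\zeta[w(\bar x-\eta)-w(\bar x+\eta)]\,d\eta\le\int_0^\zeta Q(\eta)\,d\eta ,
\]
because $w(\bar x-\eta)\le\Phi(\bar x-\eta)\le\Phi(\bar x+\eta)$, $\Phi$ being even and increasing in $|x|$. For $\zeta>h$ the left side is at most $2K_1\zeta^\alpha$. With $k\le\zeta^{-2}$, Fubini's theorem and $\frac1\eta\le\frac h{\eta^2}\le\pi hk(\eta)$ on $(0,h)$,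
\[
-\Lambda\rho(\bar x)\le\int_0^h\frac{Q(\eta)}\eta\,d\eta+\frac{2K_1h^{\alpha-1}}{1-\alpha}\le\pi hD+\frac\beta{2(1-\alpha)} .
\]

\emph{Contradiction.} Insert these bounds in \eqref{eq:w}, using \eqref{eq:betaK}, $|b|,|H\rho|\le C$, $c_0\le\rho\le M$ at $\bar x$, and finally $\beta h\le\varpi$ and \eqref{eq:Ddom}:
\[
0\le w_t\le C\beta^2-c_0^2D+4M\beta\Big(\pi hD+\frac\beta{2(1-\alpha)}\Big)\le(-c_0^2+C\varpi)D<0
\]
for $K$ large, which is impossible.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}(2)]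
Given $\varepsilon'>0$, take $\varepsilon\le\varepsilon'/8$ with $\varepsilon<\min(1,Y/8)$, and $t_3<T$ with $X(t_3)-Y\le\frac{\varepsilon'}2$. For $t\ge t_3$, $|x|\le X(t)-\varepsilon'$ implies $|x|\le Y-\frac{\varepsilon'}2\le Y-4\varepsilon$, and Proposition~\ref{prop:gradient} applies. For $t\le t_3$, $\rho_x$ is bounded by smoothness.
\end{proof}

\section{Edge estimate}\label{sec:edge}

We now carry out the plan of Section~\ref{sec:model} for the full equation.

\begin{proposition}\label{prop:edge}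
Let $q\in(1,2]$ and suppose $\int_0^T\Theta^q\,dt<\infty$. Then there are $t_1<T$ and $z_0>0$ such that $\rho_x$ is bounded on $\{X(t)-\frac{z_0}4\le x\le X(t),\ t_1\le t<T\}$.
\end{proposition}

\begin{proof}
In this proof $C$ depends only on $M$ and $q$. By \eqref{eq:log} and $\Theta\ge\log2$, $\|H\rho\|_{L^\infty}\le C\Theta$.

\textbf{Edge coordinates.} Let $y=X(t)-x$ and $R(y,t)=w(X(t)-y,t)$. Then $R\ge0$ for $0\le X-y\le\pi$, $R=0$ for $X-\pi\le y\le0$, and $\rho(X-y)=\int_0^yR\,dy'$ for $X-\pi\le y\le X$. By \eqref{eq:w}, with $\rho,H\rho,\Lambda w,\Lambda\rho$ evaluated at $x=X-y$,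
\begin{equation}\label{eq:R}
R_t=(b-\dot X)R_y-\rho^2\Lambda w+R\,(2RH\rho-4\rho\Lambda\rho+3\rho-2).
\end{equation}
The exact law $\dot X=-v_x(X)$ makes the relative drift small near the edge: for $0\le y\le X$,
\begin{equation}\label{eq:drift}
b-\dot X=2\rho H\rho+\int_x^X(\rho-1)\,dx'\le C\Theta\rho+My .
\end{equation}

\textbf{The function $g$.} Let $\lambda,g$ be as in \eqref{eq:g}. For $0<\delta\le\frac32$ we have $\lambda\ge7$. Since $\lambda'=-1/\delta$,
\[
-g'=\frac g\delta\Big(1-\frac q\lambda\Big),\qquad g''=\frac g{\delta^2}\Big(2-\frac{3q}\lambda+\frac{q(q+1)}{\lambda^2}\Big),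
\]
so $\frac g{2\delta}\le-g'\le\frac g\delta$ and $0\le g''\le\frac{3g}{\delta^2}$. Let $0<d\le1$. As $g$ is decreasing and $g(d/2)\le2g(d)$,
\begin{equation}\label{eq:gder}
|g'|\le4g(d)/d,\qquad g''\le24g(d)/d^2\qquad\text{on }[\tfrac d2,\tfrac{3d}2].
\end{equation}
Finally, for $0<d\le z\le1$,
\begin{equation}\label{eq:gint}
\int_d^zg\,d\delta=\frac{\lambda(z)^{1-q}-\lambda(d)^{1-q}}{q-1}\le\frac1{q-1};
\end{equation}
here $q>1$ is used.

\textbf{The barrier.} Let $0<z_0\le\min(1,\frac Y2,\pi-2)$, $A=z_0^{3/2}$, and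
\[
\Phi(y,t)=A\,g(z(t)-y)\quad(y<z(t)),\qquad z(t_1)=z_0,\quad\dot z=-\sigma,
\]
\[
\sigma(t)=C_5\Big[z_0+A\big(1+\log\tfrac1A+\Theta(t)\big)^q\Big],
\]
where $C_5=C_5(M,q)$ is chosen at the end. The size of $A$ is a compromise. The wall should move by at most $\frac{z_0}2$, which requires $A\ll z_0$ up to logarithms. The barrier must lie above $R(\cdot,t_1)=O(z_0)$ at distance $z_0$ from the wall, which requires $A/z_0\gg z_0$ up to logarithms. Here it matters that the gradient vanishes at the edge.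

Choose first $t_1$ with $C_5(T-t_1)\le\frac18$, then $z_0$ so small that the following two conditions hold.
\begin{itemize}
\item $\int_{t_1}^T\sigma\,dt\le\frac{z_0}2$. This is possible because
\[
\int_{t_1}^T\sigma\,dt\le\frac{z_0}8+C\,C_5\,z_0^{3/2}\Big[\Big(1+\log\frac1{z_0}\Big)^q(T-t_1)+\int_0^T\Theta^q\,dt\Big].
\]
\item $R(y,t_1)<\Phi(y,t_1)$ on $[0,z_0)$. Since $\rho_x(X(t_1),t_1)=0$, we have $R(y,t_1)\le\|\rho_{xx}(t_1)\|_{L^\infty}z_0$. For small $z_0$ this is less than $z_0^{1/2}\lambda(z_0)^{-q}=Ag(z_0)\le\Phi(y,t_1)$.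
\end{itemize}
Then $z(t)\in[\frac{z_0}2,z_0]$ for $t\in[t_1,T)$. We show that $R<\Phi$ on $0\le y<z(t)$ for all $t\in[t_1,T)$.

\textbf{The touching point.} Suppose not. Since $\Phi\to\infty$ at the wall, while $R$ is bounded on compact time intervals, there is a first touching time $t>t_1$, at some $y\in[0,z(t))$; and $y>0$, because $R(0,t)=0$. Put $d=z-y\le z_0$, $\beta=R=\Phi=Ag(d)$, $\gamma=R_y=\Phi_y=A|g'(d)|$. Then
\begin{equation}\label{eq:touch}
\frac\beta{2d}\le\gamma\le\frac\beta d,\qquad\beta d=\frac A{\lambda(d)^q}\le A,\qquad0<\rho\le A\int_d^zg\le\frac A{q-1},\qquad R_t\ge\Phi_t=\sigma\gamma .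
\end{equation}
The bound on $\rho$ uses $R\le\Phi$ on $[0,y]$ and \eqref{eq:gint}. Since $\beta\le\|\rho_x\|_{L^\infty}$ and $q\le2$, $\log\frac1d\le\Theta+\log\frac1A+2\log\lambda(d)$. As $2\log\lambda\le\frac\lambda2+1$ and $\lambda(d)=8+\log\frac1d$,
\begin{equation}\label{eq:lambda}
\lambda(d)\le18+2\Theta+2\log\tfrac1A .
\end{equation}

For $|\zeta|\le\frac d2$ put $Q(\zeta)=\Phi(y+\zeta)-R(y+\zeta)$. Then $Q\ge0$. For $y+\zeta\ge0$ this is $R\le\Phi$. If $y+\zeta<0$, then $X-y-\zeta\in(X,X+\frac d2)\subset(X,\pi)$, because $X\le2$ and $d\le\pi-2$, so $R(y+\zeta)=0$. Also $R(y+\zeta)\ge0$, because $X-y-\zeta>0$ (as $y+\zeta<z\le\frac Y2$). Since $\Phi$ increases in $y$,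
\begin{equation}\label{eq:Qleft}
0\le Q(-\eta)\le\Phi(y-\eta)\le\beta\qquad(0<\eta\le\tfrac d2).
\end{equation}
Moreover $Q(\zeta)=O(\zeta^2)$ at $0$, so the integrals below converge. We estimate the terms of \eqref{eq:R}. All of them will be compared with $\gamma$, using $\beta/d\le2\gamma$.

\emph{(a) Transport.} By \eqref{eq:drift} and \eqref{eq:touch}, $(b-\dot X)R_y\le(C\Theta A+Mz_0)\gamma$.

\emph{(b) Local terms.} $2R^2H\rho\le C\Theta\beta^2=C\Theta(\beta d)\frac\beta d\le C\Theta A\frac\beta d$; $\ 3\rho R\le3Mz_0\frac\beta d$; $\ -2R\le0$.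

\emph{(c) Diffusion.} By \eqref{eq:gder}, the second difference of $\Phi$ in $y$ with step $\zeta\le\frac d2$ is at most $24\beta\zeta^2/d^2$. With \eqref{eq:wplus},
\[
-\rho^2\Lambda w\le\rho^2\Big(\frac{12\beta}d+\frac{4M}{d^2}\Big)-\rho^2\int_{|\zeta|<d/2}Q\,k\,d\zeta .
\]
Here $\rho^2\frac{12\beta}d\le CA^2\frac\beta d$. The term with $M$ comes from the gradient beyond the wall. Since $\frac1{d^2}=\frac{\lambda(d)^q}A\cdot\frac\beta d$, it is
\[
\frac{4M\rho^2}{d^2}=4M\rho^2\,\frac{\lambda(d)^q}A\cdot\frac\beta d\le CA\,\lambda(d)^q\,\frac\beta d .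
\]

\emph{(d) The term with $\Lambda\rho$.} For $0<\zeta\le\frac d2$,
\[
\rho(X-y-\zeta)+\rho(X-y+\zeta)-2\rho(X-y)=\int_0^\zeta[R(y+\eta)-R(y-\eta)]\,d\eta\le\frac{4\beta}d\zeta^2+\int_0^\zeta Q(-\eta)\,d\eta ,
\]
because $R(y+\eta)\le\Phi(y+\eta)$, $R(y-\eta)=\Phi(y-\eta)-Q(-\eta)$, and $\Phi(y+\eta)-\Phi(y-\eta)\le\frac{8\beta}d\eta$ by \eqref{eq:gder}. For $\zeta>\frac d2$ the left side is at most $2M$. Hence $-\Lambda\rho\le2\beta+\int_0^{d/2}\frac{Q(-\eta)}\eta\,d\eta+\frac{4M}d$. As $\rho\le CA$, $\beta^2\le A\frac\beta d$ and $A\le1$,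
\[
-4\rho R\Lambda\rho\le8\rho\beta^2+\frac{16M\rho\beta}d+4\rho\beta\int_0^{d/2}\frac{Q(-\eta)}\eta\,d\eta\le CA\frac\beta d+4\rho\beta\int_0^{d/2}\frac{Q(-\eta)}\eta\,d\eta .
\]

\emph{(e) Diffusion against the remaining integral.} The coefficient $\rho^2$ of the good integral in (c) is small, and it does not dominate the integral in (d) uniformly in $\eta$. It does so for $\eta\le\rho/(4\pi\beta)$, however, and the remaining range costs only a logarithm, which is compensated by the factor $\rho$. By $k(\eta)\ge\frac1{\pi\eta^2}$ and \eqref{eq:Qleft}, the two integrals together are at most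
\[
\int_0^{d/2}Q(-\eta)\,\frac\rho\eta\Big[4\beta-\frac\rho{\pi\eta}\Big]_+d\eta\le4\rho\beta^2\log_+\frac{2\pi\beta d}\rho ,
\]
because the bracket vanishes for $\eta\le\frac\rho{4\pi\beta}$ and is at most $4\beta$ otherwise. Since $\rho\log_+\frac c\rho\le\frac ce$ for $c>0$, this is at most $4\beta^2\cdot\frac{2\pi\beta d}e\le10(\beta d)^2\frac\beta d\le10A^2\frac\beta d$.

\textbf{Contradiction.} Sum (a)--(e), and use $A\le1$, $\frac\beta d\le2\gamma$, and \eqref{eq:lambda}:
\[
R_t\le C\big[z_0+A\Theta+A+A\lambda(d)^q\big]\gamma\le C\Big[z_0+A\big(1+\log\tfrac1A+\Theta\big)^q\Big]\gamma .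
\]
This last constant depends only on $M$ and $q$, not on $t_1$, $z_0$, $C_5$. Choosing $C_5$ larger than it gives $R_t<\sigma\gamma$, contrary to \eqref{eq:touch}.

Thus $R<\Phi$. For $0\le y\le\frac{z_0}4$ and $t\in[t_1,T)$ we have $z-y\ge\frac{z_0}4$, so $R\le Ag(\frac{z_0}4)$.
\end{proof}

\section{Proof of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem \ref{thm:main}(3)]
Suppose $\int_0^T\Theta^p\,dt<\infty$ for some $p>1$. Since $\Theta\ge\log2$ and $T<\infty$, also $\int_0^T\Theta^q\,dt<\infty$ with $q=\min(p,2)$. Take $t_1,z_0$ from Proposition~\ref{prop:edge}. For $t\in[t_1,T)$, $\rho_x$ is bounded where $X(t)-\frac{z_0}4\le|x|\le X(t)$ by Proposition~\ref{prop:edge} and evenness of $\rho$, it is bounded where $|x|\le X(t)-\frac{z_0}4$ by Theorem~\ref{thm:main}(2), and it vanishes where $|x|\ge X(t)$. On $[0,t_1]$ it is bounded by smoothness. So $\|\rho_x\|_{L^\infty}$ is bounded on $[0,T)$. Since $T<\infty$, this contradicts Proposition~\ref{prop:cont}.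

For the consequence, let $\theta\in(0,1)$. If the limsup were less than $\infty$, there would be $C>0$ with $\log\|\rho_x(t)\|_{L^\infty}\le C(T-t)^{-\theta}$ near $T$. Choose $p$ with $1<p<1/\theta$. Then $\Theta\le C'(T-t)^{-\theta}$ near $T$ and $\int_0^T\Theta^p\,dt<\infty$, which is impossible.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:answer}]
The bound on $T$ was proved in Section~\ref{sec:basic}. If $\limsup_{t\to T}(T-t)^a\|\rho_x(t)\|_{L^\infty}$ were finite for some $a>0$, then $\Theta(t)\le C(1+|\log(T-t)|)$ on $[0,T)$, so $\int_0^T\Theta^2\,dt<\infty$, contrary to Theorem~\ref{thm:main}(3). In particular, for no $a>0$ does the limit in (ii) exist as a finite number.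
\end{proof}

\begin{thebibliography}{9}
\bibitem{GO} Rafael Granero-Belinch\'on and Rafael Orive Illera, \emph{An aggregation equation with a nonlocal flux}, arXiv:1306.6197 (2013).
\end{thebibliography}

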